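\title{Weak amenability of free products and of groups acting on trees}

\begin{abstract}
We prove that the free product of two weakly amenable discrete groups is weakly amenable. More generally, a discrete group $\Gamma$ acting on a tree with finite edge stabilizers is weakly amenable if and only if the weak amenability constants $\Lambda(\Gamma_v)$ of the vertex stabilizers are bounded, and then $\Lambda_0\le\Lambda(\Gamma)\le 72\Lambda_0(\Lambda_0+3)$, where $\Lambda_0=\sup_v\Lambda(\Gamma_v)$. The proof multiplies local kernels along geodesics. The norm of the product is bounded by a telescoping sum as soon as the local kernels satisfy one inequality, which is automatic for positive definite kernels. In general it is obtained by combining multipliers on geometrically weighted scales.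
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a discrete group with identity $e$. Weak amenability asks whether the constant function $1$ on $\Gamma$ can be approximated by finitely supported functions that are uniformly bounded as multipliers. We recall the definitions. Inner products are linear in the first variable.

A \emph{$\Gamma$-Hilbert space} is a Hilbert space with a unitary representation $(s,\xi)\mapsto s.\xi$ of $\Gamma$. Let $A_c(\Gamma)$ be the space of finitely supported functions of the form $\varphi(s)=\langle s.\xi,\eta\rangle$ with $\xi,\eta$ in a $\Gamma$-Hilbert space, and let $\|\varphi\|_{A}$ be the infimum of $\|\xi\|\,\|\eta\|$ over all such representations. Every finitely supported function lies in $A_c(\Gamma)$: with the left regular representation $\lambda$ one has $\delta_t(s)=\langle\lambda_s\delta_e,\delta_t\rangle$, and sums are obtained from direct sums. The \emph{Fourier algebra} $A(\Gamma)$ is the completion of $A_c(\Gamma)$. It is the predual of the group von Neumann algebra $L(\Gamma)$ generated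 by $\lambda$.

A function $\varphi\colon\Gamma\to\mathbb C$ is a \emph{multiplier} if $\varphi\cdot A(\Gamma)\subset A(\Gamma)$. Multiplication by $\varphi$ then induces a normal map $\mathrm M_\varphi$ on $L(\Gamma)$, which sends $\lambda_s$ to $\varphi(s)\lambda_s$. Let $M_0A(\Gamma)$ be the space of multipliers for which $\mathrm M_\varphi$ is completely bounded, that is, $\|\mathrm M_\varphi\|_{\mathrm{cb}}=\sup_n\|\mathrm{id}_{M_n(\mathbb C)}\otimes\mathrm M_\varphi\|<\infty$, with the norm $\|\varphi\|_{M_0A}=\|\mathrm M_\varphi\|_{\mathrm{cb}}$. It is a Banach space, and $A(\Gamma)\subset M_0A(\Gamma)\subset\ell^\infty(\Gamma)$. Each $f\in\ell^1(\Gamma)$ defines the functional $\varphi\mapsto\sum_s\varphi(s)f(s)$ on $M_0A(\Gamma)$. The norm closure $Q(\Gamma)$ of $\ell^1(\Gamma)$ in $M_0A(\Gamma)^*$ satisfies $Q(\Gamma)^*=M_0A(\Gamma)$.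

The group $\Gamma$ has the \emph{approximation property} if some net in $A(\Gamma)$ converges to $1$ in the topology $\sigma(M_0A(\Gamma),Q(\Gamma))$. It is \emph{weakly amenable} if such a net can be chosen bounded in $\|\cdot\|_{M_0A}$. Let $\Lambda(\Gamma)\in[1,\infty]$ be the infimum of the numbers $C$ for which there is such a net bounded by $C$, so that $\Gamma$ is weakly amenable if and only if $\Lambda(\Gamma)<\infty$. The map $\mathrm M_1$ is the identity of $L(\Gamma)$, and $\mathrm M_\varphi$ has finite rank when $\varphi$ is finitely supported. Thus $\Lambda(\Gamma)$ is the completely bounded norm that one has to pay for approximating the identity by finite rank multipliers (Lemma~\ref{lem:Lambda} makes this precise). Amenable groups pay nothing: $\Lambda=1$ (Example~\ref{ex:amenable}).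

These definitions extend to locally compact groups, with compact supports, strongly continuous representations and $L^1$ of a left Haar measure, and this is the setting of \cite{Suzuki}. The approximation property is stable under various operations, including extensions and free products, whereas weak amenability is easily broken by taking extensions. The following question comes from \cite{Suzuki}, where the answer is stated to be unknown.

\medskip
\noindent\textbf{Question.} \emph{If $G$ and $H$ are weakly amenable discrete groups, is the free product $G*H$ weakly amenable?}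
\medskip

To guess the answer, look first at the direct product. If $\varphi$ and $\psi$ are finitely supported functions on $G$ and $H$ of norm at most $C$, then $(s,t)\mapsto\varphi(s)\psi(t)$ has norm at most $C^2$ on $G\times H$ (apply Theorem~\ref{thm:BF} below and tensor the vectors). Each coordinate costs a factor $C$. An element of $G*H$ is a word with an unbounded number $n$ of letters, and the natural functions on $G*H$ are products over the letters, so the same accounting predicts a cost $C^n$. This is harmless when $C=1$, and for free products with $\Lambda(G)=\Lambda(H)=1$ the result of Ricard and Xu \cite{RX} gives $\Lambda(G*H)=1$. For $C>1$ it suggests a negative answer. The answer is nevertheless positive: for well chosen functions the costs of the letters add up instead of multiplying, and their sum telescopes.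

\begin{theorem}\label{thm:A}
If $G$ and $H$ are weakly amenable discrete groups, then $G*H$ is weakly amenable, and
\[
\Lambda(G*H)\le 72\,\Lambda_0(\Lambda_0+3),\qquad \Lambda_0=\max(\Lambda(G),\Lambda(H)).
\]
\end{theorem}

The argument uses only the action of $G*H$ on its tree, and we prove it in this generality.

\begin{theorem}\label{thm:B}
Let a discrete group $\Gamma$ act by automorphisms on a tree $T$ with finite edge stabilizers. Then $\Gamma$ is weakly amenable if and only if $\Lambda_0:=\sup_v\Lambda(\Gamma_v)<\infty$, the supremum being taken over all vertices $v$ of $T$, and then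
\[
\Lambda_0\le\Lambda(\Gamma)\le 72\,\Lambda_0(\Lambda_0+3).
\]
\end{theorem}

Automorphisms that invert an edge are allowed. The setwise stabilizer of an edge contains the pointwise stabilizer with index at most $2$, so the hypothesis may be read with either one.

\begin{corollary}\label{cor:graphs}
\begin{enumerate}
\item[(1)] A free product $*_\iota G_\iota$ of any family of discrete groups is weakly amenable if and only if $\sup_\iota\Lambda(G_\iota)<\infty$.
\item[(2)] The fundamental group of a graph of groups with finite edge groups is weakly amenable if and only if the constants $\Lambda$ of the vertex groups are bounded. In particular, amalgams $G*_AH$ and HNN extensions over finite subgroups of weakly amenable groups are weakly amenable.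
\end{enumerate}
\end{corollary}

Section~\ref{sec:schur} translates $\Lambda$ into the language of Schur norms. Section~\ref{sec:idea} shows the telescoping on words of length two and isolates the inequality that it needs. Section~\ref{sec:tree} carries out the telescoping on an arbitrary tree. Section~\ref{sec:defect}, the core of the paper, constructs kernels that satisfy the inequality. Section~\ref{sec:proofs} assembles the proofs and reviews the hypotheses.

\section{Schur norms and the constant $\Lambda$}\label{sec:schur}

For sets $X,Y$ and a kernel $k\colon X\times Y\to\mathbb C$, the \emph{Schur norm} $\|k\|_S\in[0,\infty]$ is the infimum of $\sup_x\|a_x\|\cdot\sup_y\|b_y\|$ over all bounded families $(a_x)_{x\in X}$, $(b_y)_{y\in Y}$ in a Hilbert space with $k(x,y)=\langle a_x,b_y\rangle$. The link with multipliers is the following theorem, the only fact about complete boundedness that we use.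

\begin{theorem}[Bo\.zejko--Fendler \cite{BF}, Jolissaint \cite{Jolissaint}]\label{thm:BF}
Let $\Gamma$ be a discrete group and $\varphi\in M_0A(\Gamma)$. Then $\|\varphi\|_{M_0A}$ equals the Schur norm of the kernel $(s,t)\mapsto\varphi(s^{-1}t)$ on $\Gamma\times\Gamma$.
\end{theorem}

\begin{lemma}\label{lem:schur}
\begin{enumerate}
\item[(S0)] If $\|k\|_S<\infty$, there is a representation $k(x,y)=\langle a_x,b_y\rangle$ with $\|a_x\|^2,\|b_y\|^2\le\|k\|_S$ for all $x,y$. We call it \emph{balanced}.
\item[(S1)] $\|\cdot\|_S$ is a norm on the kernels where it is finite. It dominates $\sup|k|$, does not increase under restriction, and is invariant under complex conjugation and transposition.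
\item[(S2)] If $k(x,y)=u(x)v(y)$, then $\|k\|_S\le\sup|u|\cdot\sup|v|$.
\item[(S3)] Let $X=\bigsqcup_iX_i$, $Y=\bigsqcup_jY_j$, and let $\tau$ be an injective partial map between the index sets. If $k$ vanishes outside $\bigsqcup_iX_i\times Y_{\tau(i)}$, then $\|k\|_S\le\sup_i\|k|_{X_i\times Y_{\tau(i)}}\|_S$.
\item[(S4)] If $|X|\le r<\infty$, then $\|k\|_S\le\sqrt r\,\sup|k|$.
\item[(S5)] If $k_n\to k$ pointwise and $\|k_n\|_S\le C$ for all $n\in\mathbb N$, then $\|k\|_S\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $k_n(x,y)=\langle a^n_x,b^n_y\rangle$ in $\mathcal H_n$ with $\|a^n_x\|^2,\|b^n_y\|^2\le C_n$, that $C_n\to C$, and that $k_n\to k$ pointwise. Fix a free ultrafilter $\mathcal U$ on $\mathbb N$. On bounded sequences $(\xi_n)$, $\xi_n\in\mathcal H_n$, the form $\lim_{\mathcal U}\langle\xi_n,\eta_n\rangle$ is positive semidefinite; separation and completion give a Hilbert space in which the classes $a_x=(a_x^n)_n$, $b_y=(b_y^n)_n$ represent $k$ and satisfy $\|a_x\|^2,\|b_y\|^2\le C$. For any kernel $k'$ and any $c>\|k'\|_S$, replacing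 $(a_x,b_y)$ by $(ta_x,t^{-1}b_y)$ for a suitable $t>0$ gives a representation of $k'$ with squared norms at most $c$. Taking $k_n=k$, $C_n=\|k\|_S+1/n$ proves (S0), and taking $C_n=C+1/n$ proves (S5).

(S1) If $(a_x,b_y)$ and $(a'_x,b'_y)$ are balanced for $k$ and $k'$, then $(a_x\oplus a'_x,b_y\oplus b'_y)$ represents $k+k'$ with squared norms at most $\|k\|_S+\|k'\|_S$. The bound on $\sup|k|$ is the Cauchy--Schwarz inequality. In the conjugate Hilbert space, $\overline{k(x,y)}=\langle\bar a_x,\bar b_y\rangle$ and $k(x,y)=\langle\bar b_y,\bar a_x\rangle$. (S2) Take $a_x=u(x)$, $b_y=\overline{v(y)}$ in $\mathbb C$. (S3) Take balanced representations of the blocks in spaces $\mathcal H_i$ and work in $\bigoplus_i\mathcal H_i$, with the zero vector for points that belong to no block; injectivity of $\tau$ ensures that each $y$ belongs to at most one block. (S4) In $\ell^2(X)$ take $a_x=\delta_x$ and $b_y=\sum_x\overline{k(x,y)}\,\delta_x$.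
\end{proof}

Property (S4) is the only tool we have for turning small entries into a small norm, and it needs a bound on the number of rows. The construction of Section~\ref{sec:defect} is organized around this constraint.

Call $C$ \emph{admissible} for $\Gamma$ if for every finite $E\subset\Gamma$ and every $\eta>0$ there is a finitely supported $\varphi$ with $\|\varphi\|_{M_0A}\le C$ and $|\varphi-1|\le\eta$ on $E$.

\begin{lemma}\label{lem:Lambda}
$\Lambda(\Gamma)$ is the infimum of the admissible numbers; in particular every $C>\Lambda(\Gamma)$ is admissible. Moreover: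
\begin{enumerate}
\item[(i)] $\Lambda(\Gamma')\le\Lambda(\Gamma)$ for every subgroup $\Gamma'$ of $\Gamma$;
\item[(ii)] if every finite subset of $\Gamma$ lies in a subgroup $\Gamma'$ with $\Lambda(\Gamma')\le C$, then $\Lambda(\Gamma)\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\|\cdot\|_\infty\le\|\cdot\|_{M_0A}\le\|\cdot\|_A$ on $A(\Gamma)$. The first inequality is (S1). The second holds on $A_c(\Gamma)$ because $\langle s^{-1}t.\xi,\eta\rangle=\langle t.\xi,s.\eta\rangle$, and it passes to the completion by (S5).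

Let $(\varphi_i)$ be a net in $A(\Gamma)$, bounded by $C$ in $M_0A(\Gamma)$ and converging to $1$ in $\sigma(M_0A,Q)$. Testing against $\delta_s\in\ell^1(\Gamma)$ shows that $\varphi_i\to1$ pointwise. Given $E$, $\eta$ and $\eta'>0$, pick $i$ with $|\varphi_i-1|\le\eta/2$ on $E$ and $\varphi\in A_c(\Gamma)$ with $\|\varphi-\varphi_i\|_A\le\min(\eta/2,\eta')$. Then $\|\varphi\|_{M_0A}\le C+\eta'$ and $|\varphi-1|\le\eta$ on $E$. So $C+\eta'$ is admissible.

Conversely, let $C$ be admissible. The functions $\varphi_{E,\eta}$ form a net in $A(\Gamma)$, bounded by $C$, that converges to $1$ pointwise. Since $\|f\|_{M_0A^*}\le\|f\|_1$, finitely supported functions are dense in $Q(\Gamma)$. For $f\in Q(\Gamma)$ and $f'$ finitely supported,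
\[
|\langle\varphi_{E,\eta}-1,f\rangle|\le|\langle\varphi_{E,\eta}-1,f'\rangle|+(C+1)\|f-f'\|_{M_0A^*},
\]
and the first term tends to $0$. Hence $\varphi_{E,\eta}\to1$ in $\sigma(M_0A,Q)$.

For (i), restrict functions to $\Gamma'$ and use (S1). For (ii), let $C'>C$ and $E\subset\Gamma'$, take $\varphi$ on $\Gamma'$ as in the definition of admissibility of $C'$, and extend it by $0$. The kernel $\varphi(s^{-1}t)$ vanishes unless $s$ and $t$ lie in the same left coset of $\Gamma'$, and on each coset it is a copy of the kernel on $\Gamma'$. By (S3) the norm is still at most $C'$.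
\end{proof}

\begin{example}\label{ex:amenable}
Let $\Gamma$ be amenable: for every finite $E$ and $\eta>0$ there is a finite nonempty $W\subset\Gamma$ with $|sW\cap W|\ge(1-\eta)|W|$ for $s\in E$. The function $\varphi(s)=|sW\cap W|/|W|$ is real, even (that is, $\varphi(s^{-1})=\varphi(s)$), supported in $WW^{-1}$, and $\varphi(s^{-1}t)=\langle 1_{sW},1_{tW}\rangle/|W|$. So $\|\varphi\|_{M_0A}\le1$ and $\Lambda(\Gamma)=1$.
\end{example}

\section{Words of length two and the defect inequality}\label{sec:idea}

Let $G_1=G$, $G_2=H$, $\Gamma=G*H$. Every $x\in\Gamma$ has a unique reduced form $x=g_1\cdots g_n$ with $g_k\in G_{\iota_k}\setminus\{e\}$ and $\iota_k\ne\iota_{k+1}$; put $|x|=n$. Choose a real even function on each factor with value $1$ at $e$ and $|f|\le1$, denote both by $f$, and set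
\[
\Phi_f(g_1\cdots g_n)=f(g_1)\cdots f(g_n).
\]
We want to write $\Phi_f(x^{-1}y)$ as an inner product. In the product $x^{-1}y$ a common prefix cancels, and then two letters $s,t$ of the same factor may merge into the letter $s^{-1}t$. What merging changes is recorded by the \emph{defect kernel}
\[
K(s,t)=f(s^{-1}t)-f(s)f(t)\qquad(s,t\in G_\iota),
\]
and cancellation is the diagonal case $K(s,s)=1-f(s)^2$.

Take $x=gh$ and $y=g'h'$ with $g,g'\in G\setminus\{e\}$ and $h,h'\in H\setminus\{e\}$. If $g\ne g'$, then $x^{-1}y=h^{-1}(g^{-1}g')h'$ is reduced, and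
\[
\Phi_f(x^{-1}y)=f(h)f(g^{-1}g')f(h')=\Phi_f(x)\Phi_f(y)+f(h)f(h')K(g,g').
\]
If $g=g'$, then $x^{-1}y=h^{-1}h'$, and $1=f(g)^2+K(g,g)$ gives
\[
\Phi_f(x^{-1}y)=f(h)f(h')+K(h,h')=\Phi_f(x)\Phi_f(y)+f(h)f(h')K(g,g)+K(h,h').
\]
The two formulas differ only in the last term, which is present exactly when the prefixes agree. Suppose $K(s,t)=\langle a_s,b_t\rangle$ in a space $\mathcal H_\iota$. Take one copy $\mathcal H_2^{(g)}$ of $\mathcal H_2$ for each prefix $g$, all mutually orthogonal, and put
\[
\mathbf a_{gh}=f(g)f(h)\oplus f(h)\,a_g\oplus a_h^{(g)}\in\mathbb C\oplus\mathcal H_1\oplus\bigoplus_{g}\mathcal H_2^{(g)},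
\]
with $\mathbf b_{gh}$ defined in the same way from the vectors $b$. Then $\Phi_f(x^{-1}y)=\langle\mathbf a_x,\mathbf b_y\rangle$ in both cases. The letters contribute additively to $\|\mathbf a_{gh}\|^2=f(g)^2f(h)^2+f(h)^2\|a_g\|^2+\|a_h\|^2$. Assume now, for some $D\ge1$, the \emph{defect inequality}
\begin{equation}\label{eq:defect}
\|a_s\|^2,\ \|b_s\|^2\le D\,\bigl(1-f(s)^2\bigr).
\end{equation}
Then
\[
\|\mathbf a_{gh}\|^2\le f(g)^2f(h)^2+D\bigl(f(h)^2-f(g)^2f(h)^2\bigr)+D\bigl(1-f(h)^2\bigr)=D-(D-1)f(g)^2f(h)^2\le D .
\]
The intermediate term $f(h)^2$ has canceled, and the same cancellation will give the bound $D$ for words of any length.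

Three observations locate \eqref{eq:defect}. First, it is sharp up to the constant: $\|a_s\|\,\|b_s\|\ge K(s,s)=1-f(s)^2$. Second, it holds with $D=1$ when $f(s^{-1}t)=\langle\xi_s,\xi_t\rangle$ for unit vectors $\xi_s$: the vectors $a_s=b_s=\xi_s-f(s)\xi_e$ satisfy
\begin{equation}\label{eq:posdef}
\langle a_s,a_t\rangle=f(s^{-1}t)-2f(s)f(t)+f(s)f(t)=K(s,t),\qquad \|a_s\|^2=1-f(s)^2 .
\end{equation}
Third, it does not follow from a bound $\|f\|_{M_0A}\le C$ by a direct estimate. That bound gives $\|K\|_S\le C+1$, hence $\|a_s\|^2\le C+1$ for all $s$. For a word of length $n$ the $k$-th letter carries the weight $\prod_{i>k}f(g_i)$, so if $|f|\le\rho<1$ off $e$, the resulting estimate is $1+(C+1)/(1-\rho^2)$. This tends to infinity when $f\to1$, which forces $\rho\to1$. The estimate is still useful at fixed $\rho$, for truncation (Proposition~\ref{prop:glue}). The real task is to find finitely supported $f$, close to $1$ on a given finite set, that satisfy \eqref{eq:defect} with $D$ depending only on $\Lambda_0$.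

\section{Products of kernels along geodesics}\label{sec:tree}

Let $T$ be a tree with vertex set $V$ and nonempty set $X$ of unoriented edges, and let $X_v\subset X$ be the set of edges at $v\in V$. We measure distances between edges in the subdivided tree $\widehat T$, whose vertex set is $V\sqcup X$ and in which $v$ is joined to $x$ when $x\in X_v$. In a tree, two points are joined by exactly one path without backtracking, the geodesic. For $x,y\in X$ the geodesic in $\widehat T$ has the form
\[
x=x_0,\ v_1,\ x_1,\ \dots,\ v_n,\ x_n=y,\qquad x_{i-1},x_i\in X_{v_i},\quad x_{i-1}\ne x_i,\quad v_i\ne v_{i+1},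
\]
and we put $d(x,y)=n$. Every automorphism of $T$ acts on $\widehat T$ and preserves $V$, $X$, geodesics and $d$.

A \emph{local system} is a family $F=(F_v)_{v\in V}$ of symmetric kernels $F_v\colon X_v\times X_v\to\mathbb C$ with $F_v(x,x)=1$. Its \emph{product kernel} is
\[
\Phi_F(x,y)=\prod_{i=1}^nF_{v_i}(x_{i-1},x_i),
\]
the empty product being $1$. Fix a base edge $o\in X$. For $v\in V$ let $o_v\in X_v$ be the neighbor of $v$ on the geodesic from $v$ to $o$, and let $X_v^*=X_v\setminus\{o_v\}$. If $o=x_0,v_1,\dots,v_n,x_n=x$ is a geodesic, then $o_{v_k}=x_{k-1}$ and $x_k\in X_{v_k}^*$. An edge $x\ne o$ lies in $X_v^*$ for its endpoint $v$ nearer to $o$ and equals $o_{v'}$ for its other endpoint $v'$, so $X\setminus\{o\}=\bigsqcup_vX_v^*$. The \emph{defect kernel} at $v$ is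
\[
K_v(x,y)=F_v(x,y)-F_v(x,o_v)F_v(o_v,y)\qquad(x,y\in X_v^*).
\]

\begin{example}[The tree of a free product]\label{ex:freetree}
Let $\Gamma=G_1*G_2$. Take $V=\Gamma/G_1\sqcup\Gamma/G_2$ and $X=\Gamma$, the edge $x$ joining $xG_1$ to $xG_2$; then $X_v$ is the coset $v$ itself. A path from $e$ in the subdivided graph reads $e,\ G_{\iota_1},\ g_1,\ g_1G_{\iota_2},\ g_1g_2,\dots$ with $g_k\in G_{\iota_k}$, and it has no backtracking if and only if $g_k\ne e$ and $\iota_k\ne\iota_{k+1}$. Existence and uniqueness of reduced forms say that there is exactly one such path from $e$ to each $x\in X$, and by translation between any two edges. Hence the graph is connected and has no cycle: it is a tree. The group $\Gamma$ acts by left translation, with trivial edge stabilizers and with vertex stabilizers conjugate to $G_1$ or $G_2$. For $f$ as in Section~\ref{sec:idea}, the kernels $F_v(x,y)=f(x^{-1}y)$ form a local system with $\Phi_F(x,y)=\Phi_f(x^{-1}y)$, $d(x,y)=|x^{-1}y|$ and $K_v(o_vs,o_vt)=K(s,t)$.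
\end{example}

\begin{proposition}[Factorization]\label{prop:factor}
Let $F$ be a local system and suppose that $K_v(x,y)=\langle a_x,b_y\rangle$ for $x,y\in X_v^*$, with $a_x,b_y$ in a Hilbert space $\mathcal H_v$. For $x\in X$ with geodesic $o=x_0,v_1,\dots,v_n,x_n=x$ put $\alpha_x(k)=\prod_{i=k+1}^nF_{v_i}(x_{i-1},x_i)$ for $0\le k\le n$, and define vectors in $\mathbb C\oplus\bigoplus_v\mathcal H_v$ by
\[
\mathbf a_x=\alpha_x(0)\oplus\bigoplus_{k=1}^n\alpha_x(k)\,a_{x_k},\qquad
\mathbf b_x=\overline{\alpha_x(0)}\oplus\bigoplus_{k=1}^n\overline{\alpha_x(k)}\,b_{x_k},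
\]
the $k$-th terms lying in $\mathcal H_{v_k}$. Then $\Phi_F(x,y)=\langle\mathbf a_x,\mathbf b_y\rangle$ for all $x,y\in X$.
\end{proposition}

\begin{proof}
Let $o=x_0,v_1,\dots,x_n=x$ and $o=y_0,v'_1,\dots,y_m=y$ be the geodesics from $o$. They share an initial segment and have no other common point. Let $p$ be maximal with $x_p=y_p$. The shared segment ends either at the vertex $v_{p+1}=v'_{p+1}$, with $n,m>p$ and $x_{p+1}\ne y_{p+1}$ (case (a)), or at the edge $x_p=y_p$ (case (b)); see Figure~\ref{fig:cases}. The geodesic from $x$ to $y$ runs backward along the first geodesic to the end of the shared segment and then forward along the second.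

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(3,0);
\draw[very thick] (4,0.7)--(3,0)--(4,-0.7)--(6,-0.7);
\draw[very thick] (7.5,0)--(11.5,0);
\foreach \a/\b in {0/0,2/0,4/0.7,4/-0.7,6/-0.7,7.5/0,9.5/0,11.5/0}
  \fill (\a-0.09,\b-0.09) rectangle (\a+0.09,\b+0.09);
\foreach \a/\b in {1/0,3/0,5/-0.7,8.5/0,10.5/0}
  \filldraw[fill=white] (\a,\b) circle (0.09);
\node[above] at (0,0.1) {$o$}; \node[above] at (1,0.1) {$v_1$};
\node[below] at (2,-0.1) {$x_1=y_1$}; \node[above] at (2.9,0.1) {$v_2$};
\node[right] at (4.1,0.7) {$x_2=x$}; \node[below] at (4,-0.8) {$y_2$};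
\node[below] at (5,-0.8) {$v'_3$}; \node[below] at (6,-0.8) {$y_3=y$};
\node[above] at (7.5,0.1) {$x_1=x$}; \node[above] at (8.5,0.1) {$v_1$};
\node[above] at (9.5,0.1) {$o$}; \node[above] at (10.5,0.1) {$v'_1$};
\node[above] at (11.5,0.1) {$y_1=y$};
\node at (3,-1.7) {(a)}; \node at (9.5,-1.7) {(b)};
\end{tikzpicture}
\caption{Geodesics from a base edge $o$ to edges $x$ and $y$ in the subdivided tree; squares are edges of $T$ and circles are vertices of $T$. The geodesic from $x$ to $y$ is thick. In (a) the two geodesics from $o$ separate at a vertex; in (b) they separate at an edge, here $o$ itself.}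
\label{fig:cases}
\end{figure}

The summands in which both $\mathbf a_x$ and $\mathbf b_y$ have a term are $\mathbb C$, the spaces $\mathcal H_{v_1},\dots,\mathcal H_{v_p}$, and in case (a) also $\mathcal H_{v_{p+1}}$. Let $1\le k\le p$ and $t_k=F_{v_k}(x_{k-1},x_k)$. Then $\alpha_x(k-1)=t_k\alpha_x(k)$, $\alpha_y(k-1)=t_k\alpha_y(k)$, and $K_{v_k}(x_k,x_k)=1-t_k^2$ because $F_{v_k}$ is symmetric with diagonal $1$. The contribution of $\mathcal H_{v_k}$ is therefore
\[
\alpha_x(k)\alpha_y(k)(1-t_k^2)=\alpha_x(k)\alpha_y(k)-\alpha_x(k-1)\alpha_y(k-1).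
\]
Together with the contribution $\alpha_x(0)\alpha_y(0)$ of $\mathbb C$, these terms add up to $\alpha_x(p)\alpha_y(p)$.

In case (b) nothing else contributes. The geodesic from $x$ to $y$ passes through the edges $x_n,\dots,x_p=y_p,\dots,y_m$, so $\Phi_F(x,y)=\alpha_x(p)\alpha_y(p)$ by symmetry of the $F_v$. In case (a), with $v=v_{p+1}$ and $o_v=x_p=y_p$, the space $\mathcal H_v$ contributes
\[
\alpha_x(p+1)\alpha_y(p+1)\bigl(F_v(x_{p+1},y_{p+1})-F_v(x_{p+1},x_p)F_v(y_p,y_{p+1})\bigr).
\]
The second part equals $-\alpha_x(p)\alpha_y(p)$ and cancels the telescoped sum. What remains is $\alpha_x(p+1)F_v(x_{p+1},y_{p+1})\alpha_y(p+1)$, which is $\Phi_F(x,y)$ because the geodesic from $x$ to $y$ passes through $x_n,\dots,x_{p+1},y_{p+1},\dots,y_m$.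
\end{proof}

The defect inequality now bounds $\|\Phi_F\|_S$. A second difficulty appears: $\Phi_F$ is nonzero at arbitrarily large distances, and we have no bound on the Schur norm of the cutoff $1_{\{d\le m\}}$. We avoid it by deforming $F$ with a complex parameter $z$ so that $\Phi_F$ is multiplied by $z^{d}$. A bound on a circle $|z|=R>1$ then yields exponential decay of the part of $\Phi_F$ at distance $n$. This bound may be crude, since $m$ is chosen last.

\begin{proposition}[Norm and truncation]\label{prop:glue}
Let $C,D\ge1$ and $0<\rho<1$. Let $F$ be a real local system such that for every $v\in V$: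
\begin{enumerate}
\item[(i)] $\|F_v\|_S\le C$, and $|F_v(x,y)|\le\rho$ for $x\ne y$;
\item[(ii)] $K_v(x,y)=\langle a_x,b_y\rangle$ on $X_v^*\times X_v^*$ with $\|a_x\|^2,\|b_x\|^2\le D\,(1-F_v(x,o_v)^2)$.
\end{enumerate}
Then $\|\Phi_F\|_S\le D$, and $\|\Phi_F-\Phi_F1_{\{d\le m\}}\|_S\to0$ as $m\to\infty$.
\end{proposition}

\begin{proof}
Use the notation of Proposition~\ref{prop:factor}. Since $\alpha_x(k-1)=F_{v_k}(x_k,o_{v_k})\alpha_x(k)$ and $\alpha_x(n)=1$, hypothesis (ii) gives
\[
\|\mathbf a_x\|^2\le\alpha_x(0)^2+D\sum_{k=1}^n\bigl(\alpha_x(k)^2-\alpha_x(k-1)^2\bigr)=\alpha_x(0)^2+D\bigl(1-\alpha_x(0)^2\bigr)\le D,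
\]
and the same computation applies to $\mathbf b_x$. Hence $\|\Phi_F\|_S\le D$.

Fix $R$ with $1<R<1/\rho$. For $|z|=R$ let $F_v^z=zF_v+(1-z)1_{\Delta}$, where $\Delta$ is the diagonal. This is a complex local system, equal to $zF_v$ off the diagonal, so $\Phi_{F^z}=z^{d}\,\Phi_F$. Its defect kernel on $X_v^*\times X_v^*$ is
\[
zF_v(x,y)+(1-z)1_\Delta(x,y)-z^2F_v(x,o_v)F_v(o_v,y).
\]
We have $\|1_\Delta\|_S\le1$ (take $a_x=b_x=\delta_x$), and the last term has norm at most $(R\rho)^2\le1$ by (S2). So the defect kernel has Schur norm at most $B:=RC+R+2$. Apply Proposition~\ref{prop:factor} to $F^z$ with balanced representations. The weights satisfy $|\alpha^z_x(k)|\le(R\rho)^{n-k}$, so both families of vectors have squared norm at most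
\[
1+B\sum_{j\ge0}(R\rho)^{2j}=1+\frac{B}{1-R^2\rho^2}=:A,
\]
and $\|z^d\Phi_F\|_S\le A$ for $|z|=R$.

Let $\Phi_n=\Phi_F1_{\{d=n\}}$. For $M\ge1$ put $z_j=Re^{2\pi\mathrm ij/M}$ and $\Psi_M=\frac1M\sum_{j=0}^{M-1}z_j^{-n}z_j^{d}\Phi_F$, so that $\|\Psi_M\|_S\le AR^{-n}$. Summing the roots of unity, $\Psi_M(x,y)$ equals $R^{d(x,y)-n}\Phi_F(x,y)$ if $d(x,y)\equiv n\pmod M$ and $0$ otherwise. Thus $\Psi_M(x,y)=\Phi_n(x,y)$ once $M>n+d(x,y)$, and (S5) gives $\|\Phi_n\|_S\le AR^{-n}$. Finally $\Phi_F-\Phi_F1_{\{d\le m\}}$ is the pointwise limit of the sums $\sum_{n=m+1}^{m'}\Phi_n$ as $m'\to\infty$, so its norm is at most $A\sum_{n>m}R^{-n}$ by (S1) and (S5).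
\end{proof}

\begin{example}\label{ex:amenablefree}
Let $G$ and $H$ be amenable and $0<\varepsilon<1$. On each factor let $f=(1-\varepsilon)\varphi+\varepsilon\delta_e$ with $\varphi$ as in Example~\ref{ex:amenable}. Then $f(s^{-1}t)=\langle\xi_s,\xi_t\rangle$ for the unit vectors $\xi_s=\sqrt{(1-\varepsilon)/|W|}\;1_{sW}\oplus\sqrt\varepsilon\,\delta_s$. By \eqref{eq:posdef} and Example~\ref{ex:freetree}, Proposition~\ref{prop:glue} applies with $C=D=1$ and $\rho=1-\varepsilon$. The functions $\Phi_f1_{\{|x|\le m\}}$ are finitely supported, their norms are as close to $1$ as we wish for $m$ large, and they are close to $1$ on a given finite set when $f$ is close to $1$ on the letters that occur there. Lemma~\ref{lem:Lambda} gives $\Lambda(G*H)=1$.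
\end{example}

\section{Kernels that satisfy the defect inequality}\label{sec:defect}

At a vertex $v$ of a tree, the local kernel must live on $X_v$ and be invariant under $\Gamma_v$. This action has finite stabilizers but need not be free. So throughout this section $G$ is a discrete group acting on a set $X$ with finitely many orbits and finite stabilizers.

\subsection{Controlled sets and good kernels}

Controlled sets play the role of finite subsets of the group. A set $P\subset X\times X$ is \emph{controlled} if it is a finite union of orbits of the diagonal action of $G$. For $X=G$ with left translation, these are the sets $\{(s,t):s^{-1}t\in E\}$ with $E$ finite. Write $\Delta$ for the diagonal, $P[x]=\{y:(x,y)\in P\}$, $P^{-1}=\{(y,x):(x,y)\in P\}$ and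
\[
P\circ Q=\{(x,w):\text{there is $y$ with }(x,y)\in P,\ (y,w)\in Q\}.
\]

\begin{lemma}\label{lem:controlled}
A $G$-invariant set $P\subset X\times X$ is controlled if and only if every $P[x]$ is finite, and then $\sup_x|P[x]|<\infty$. The diagonal is controlled, and so are inverses, finite unions and compositions of controlled sets.
\end{lemma}

\begin{proof}
If $P=G(x_0,y_0)$, then $P[x]=\{gy_0:gx_0=x\}$, and the elements $g$ with $gx_0=x$ form a coset of a finite stabilizer or the empty set. Conversely, if $p_1,\dots,p_l$ represent the orbits in $X$, then $P$ is the union of the orbits of the pairs $(p_r,y)$ with $y\in P[p_r]$, and $\sup_x|P[x]|=\max_r|P[p_r]|$. Inversion sends orbits to orbits, and $(P\circ Q)[x]=\bigcup_{y\in P[x]}Q[y]$.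
\end{proof}

A \emph{good kernel} on $X$ is a real, symmetric, $G$-invariant kernel with controlled support. Weak amenability of $G$ enters the whole proof only through the next lemma.

\begin{lemma}\label{lem:one}
Let $\Lambda(G)<C$ and let $P$ be controlled. There is a good kernel $\varphi$ with $\varphi=1$ on $P$ and $\|\varphi\|_S\le C$.
\end{lemma}

\begin{proof}
Let $p_1,\dots,p_l$ represent the orbits in $X$, with stabilizers $A_1,\dots,A_l$. Each orbit in $P$ contains a pair $(p_r,hp_{r'})$. Let $E=E^{-1}\ni e$ be a finite set containing $A_rhA_{r'}$ for one such pair in each of the finitely many orbits.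

Choose $C'$ with $\Lambda(G)<C'<C$ and put $\eta=(C-C')/|E|$. By Lemma~\ref{lem:Lambda} there is a finitely supported $u_0$ on $G$ with $\|u_0\|_{M_0A}\le C'$ and $|u_0-1|\le\eta$ on $E$. Let $u_1=\frac12(u_0+\overline{u_0})$ and $u_2(s)=\frac12(u_1(s)+u_1(s^{-1}))$. The kernel of $u_2$ is the average of the kernel of $u_1$ and its transpose, so $\|u_2\|_{M_0A}\le C'$ by (S1), and $|u_2-1|\le\eta$ on $E$. Since $\delta_s(g^{-1}h)=\langle\delta_{gs},\delta_h\rangle$, we have $\|\delta_s\|_{M_0A}\le1$. Hence $u=u_2+\sum_{s\in E}(1-u_2(s))\delta_s$ is finitely supported, real, even, equal to $1$ on $E$, and $\|u\|_{M_0A}\le C'+|E|\eta=C$.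

To descend to $X$, average over the stabilizers:
\[
\varphi(gp_r,hp_{r'})=\frac1{|A_r|\,|A_{r'}|}\sum_{a\in A_r,\ b\in A_{r'}}u(a^{-1}g^{-1}hb).
\]
The right side does not change when $g$ is replaced by an element of $gA_r$ or $h$ by an element of $hA_{r'}$, so $\varphi$ is well defined. It depends on $(g,h)$ only through $g^{-1}h$, so it is $G$-invariant, and it is symmetric because $u$ is even. If $\varphi(p_r,hp_{r'})\ne0$, then $h$ lies in the finite set $A_r(\operatorname{supp}u)A_{r'}$, so the support is controlled by Lemma~\ref{lem:controlled}. The choice of $E$ gives $\varphi=1$ on $P$. If $u(s^{-1}t)=\langle\xi_s,\eta_t\rangle$ is balanced, then $\varphi(gp_r,hp_{r'})$ is the inner product of $|A_r|^{-1}\sum_{a}\xi_{ga}$ and $|A_{r'}|^{-1}\sum_b\eta_{hb}$, so $\|\varphi\|_S\le C$.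
\end{proof}

To use (S4) we need kernels whose rows at $P$-related points are uniformly close. Averaging many kernels achieves this, provided that for each entry at most one of them distinguishes the two rows. Nested supports provide exactly that.

\begin{lemma}\label{lem:slow}
Let $\Lambda(G)<C$, let $P$ be controlled and $\delta>0$. There is a good kernel $\psi$ with $\psi=1$ on $P$, $\|\psi\|_S\le C$, and
\[
|\psi(x,w)-\psi(y,w)|\le\delta\qquad\text{for all }(x,y)\in P,\ w\in X .
\]
\end{lemma}

\begin{proof}
Enlarging $P$, assume $P=P^{-1}\supset\Delta$. Put $P_0=P$. Inductively, let $\varphi_m$ be given by Lemma~\ref{lem:one} with $\varphi_m=1$ on $P_{m-1}$, let $Q_m=\operatorname{supp}\varphi_m$, and let $P_m=P_{m-1}\cup(P\circ Q_m)$. Fix $(x,y)\in P$ and $w\in X$, and suppose $\varphi_m(x,w)\ne\varphi_m(y,w)$. Then $(x,w)$ or $(y,w)$ lies in $Q_m$. All four pairs $(x,x),(x,y),(y,x),(y,y)$ lie in $P$, so both $(x,w)$ and $(y,w)$ lie in $P\circ Q_m\subset P_m$. Hence $\varphi_{m'}(x,w)=1=\varphi_{m'}(y,w)$ for all $m'>m$. So the difference is nonzero for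 at most one $m$, and there it is at most $2C$ in modulus by (S1). The kernel $\psi=\frac1M\sum_{m=1}^M\varphi_m$ has the required properties when $M\ge2C/\delta$.
\end{proof}

\subsection{Why several scales}

Let $F$ be a good kernel with diagonal $1$ and $|F|\le1$, let $o\in X$, and split the defect kernel as
\begin{equation}\label{eq:split}
F(x,y)-F(x,o)F(o,y)=\bigl[F(x,y)-F(o,y)\bigr]+\bigl(1-F(x,o)\bigr)F(o,y).
\end{equation}
On rows $x$ where the gap $1-F(x,o)$ has size $\sigma$, the second term has Schur norm of order $\sigma$ by (S2), which is what the defect inequality allows. The first term must be made equally small. Try $F=\varepsilon1_\Delta+(1-\varepsilon)\psi$ with $\psi$ from Lemma~\ref{lem:slow}. On the rows in $P[o]$, whose number is known before $\psi$ is chosen, (S4) makes $\psi(x,y)-\psi(o,y)$ as small as we like. On the other rows of $(\operatorname{supp}\psi)[o]$ we know only the bound $2C$, although $\psi(x,o)$ may be close to $1$ there, so that the gap may be as small as about $\varepsilon$.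

The remedy is to let each $\psi$ be unknown only where a gap has already been created. Take $F=\sum_kc_k\psi_k$ with rapidly growing supports. Seen from $o$, the points fall into levels, and $\psi_k(\cdot,o)$ equals $1$ on the levels below $k$, vanishes on the levels above $k$, and is unknown on level $k$. On level $i$ the vanishing kernels create the gap $\sigma_i=\sum_{k<i}c_k$, and the unknown kernel costs $2Cc_i$. Requiring $2Cc_i\le\sigma_i/2$ means $c_i\le\theta\sigma_i$ with $\theta=1/(4C)$, so the gaps can grow from $\varepsilon$ to $1$ at most geometrically. We take equality. Geometric growth has a second use: the block of levels $i,j$ will have norm of order $\min(\sigma_i,\sigma_j)$, which is smaller than the permitted $\sqrt{\sigma_i\sigma_j}$ by a factor that decays geometrically in $|i-j|$, and this allows us to add the blocks with a bound independent of the number of levels.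

\subsection{The construction}

For $C\ge1$ put
\[
\theta=\frac1{4C},\qquad q=(1+\theta)^{-1/2},\qquad D(C)=4(C+3)\,\frac{1+q}{1-q}.
\]
Multiplying numerator and denominator by $\sqrt{1+\theta}\,(\sqrt{1+\theta}+1)$ gives $\frac{1+q}{1-q}=(1+\sqrt{1+\theta})^2/\theta$. As $\theta\le\frac14$, the numerator is at most $(1+\sqrt5/2)^2=\frac94+\sqrt5<\frac92$. Therefore
\begin{equation}\label{eq:D}
1\le D(C)\le72\,C(C+3).
\end{equation}

\begin{proposition}\label{prop:key}
Let $\Lambda(G)<C$, let $G$ act on $X$ with finitely many orbits and finite stabilizers, let $P\subset X\times X$ be controlled, $N\ge1$ and $\varepsilon=(1+\theta)^{-N}$. There is a good kernel $F$ on $X$ such that: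
\begin{enumerate}
\item[(F1)] $F(x,x)=1$, $\|F\|_S\le C$, and $|F(x,y)|\le1-\frac\varepsilon2$ for $x\ne y$;
\item[(F2)] $F(x,y)=1-\varepsilon$ for $(x,y)\in P$ with $x\ne y$;
\item[(F3)] for each $o\in X$ there are vectors $a_x,b_x$ in a Hilbert space with
\[
F(x,y)-F(x,o)F(o,y)=\langle a_x,b_y\rangle,\qquad\|a_x\|^2,\|b_x\|^2\le D(C)\bigl(1-F(x,o)^2\bigr)
\]
for all $x,y\in X$.
\end{enumerate}
\end{proposition}

The constant $D(C)$ does not depend on $G$, $X$, $P$ or $N$. The kernel $F$ does not depend on $o$; only the vectors do. This matters on a tree, where the base points $o_v$ are not compatible with the group action.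

\begin{proof}
Note that $C>1$, and write $D=D(C)$.

\emph{Step 1: the kernel.} Let $S_0=\Delta$ and $\psi_0=1_\Delta$, so $\|\psi_0\|_S\le1\le C$. For $k=1,\dots,N$, suppose that a controlled symmetric set $S_{k-1}\supset\Delta$ is given, and put $r_{k-1}=\sup_x|S_{k-1}[x]|<\infty$. The set $(S_{k-1}\circ S_{k-1})\cup P$ is controlled and contains $S_{k-1}$. By Lemma~\ref{lem:slow} there is a good kernel $\psi_k$ with $\|\psi_k\|_S\le C$ and
\begin{align}
&\psi_k=1\ \text{ on }\ (S_{k-1}\circ S_{k-1})\cup P,\label{eq:psione}\\
&|\psi_k(x,w)-\psi_k(y,w)|\le\varepsilon\, r_{k-1}^{-1/2}\quad\text{for }(x,y)\in S_{k-1},\ w\in X.\label{eq:psislow}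
\end{align}
Let
\[
S_k=S_{k-1}\cup(S_{k-1}\circ\operatorname{supp}\psi_k)\cup(S_{k-1}\circ\operatorname{supp}\psi_k)^{-1}.
\]
It is controlled, symmetric, and contains $\operatorname{supp}\psi_k$ because $\Delta\subset S_{k-1}$.

Let $\sigma_i=\varepsilon(1+\theta)^{i-1}$ for $1\le i\le N+1$, $c_0=\varepsilon$, and $c_i=\theta\sigma_i$ for $1\le i\le N$. From $\sigma_1=c_0$ and $\sigma_{i+1}=\sigma_i+c_i$ we get
\[
\sigma_i=\sum_{k<i}c_k,\qquad\sum_{k=0}^Nc_k=\sigma_{N+1}=1,\qquad 2Cc_i=\tfrac12\sigma_i\quad(1\le i\le N).
\]
Put $F=\sum_{k=0}^Nc_k\psi_k$. This is a good kernel and a convex combination, so $F(x,x)=1$ and $\|F\|_S\le C$. On $P\setminus\Delta$ we have $\psi_0=0$ and $\psi_k=1$ for $k\ge1$, so $F=1-c_0$, which is (F2).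

\emph{Step 2: levels and gaps.} Fix $o\in X$. Let $L_0=\{o\}$, $L_i=S_i[o]\setminus S_{i-1}[o]$ for $1\le i\le N$, and $L_{N+1}=X\setminus S_N[o]$. These sets partition $X$. For $x\in L_i$,
\begin{equation}\label{eq:levels}
\psi_k(x,o)=0\ \text{ if }k<i,\qquad\psi_k(x,o)=1\ \text{ if }k>i,
\end{equation}
because $\operatorname{supp}\psi_k\subset S_k\subset S_{i-1}$ in the first case and $S_i\subset S_{k-1}$ in the second, and all sets and kernels are symmetric. For $x\in L_i$ with $1\le i\le N$ this gives
\[
1-F(x,o)=\sum_kc_k\bigl(1-\psi_k(x,o)\bigr)=\sigma_i+c_i\bigl(1-\psi_i(x,o)\bigr),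
\]
and $c_i|1-\psi_i(x,o)|\le c_i(1+C)\le2Cc_i=\sigma_i/2$. For $x\in L_{N+1}$ we have $F(x,o)=0$ and $\sigma_{N+1}=1$. Hence
\begin{equation}\label{eq:gap}
\tfrac12\sigma_i\le1-F(x,o)\le\tfrac32\sigma_i\qquad(x\in L_i,\ 1\le i\le N+1).
\end{equation}
Since $\varepsilon\le\sigma_i\le1$, it follows that $-\frac12\le F(x,o)\le1-\frac\varepsilon2$ for $x\ne o$. As $1-\frac\varepsilon2\ge\frac12$ and $o$ is arbitrary, (F1) holds. Moreover $1+F(x,o)\ge\frac12$, so
\begin{equation}\label{eq:gapsq}
1-F(x,o)^2\ge\tfrac14\sigma_i\qquad(x\in L_i,\ 1\le i\le N+1).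
\end{equation}

\emph{Step 3: the blocks.} Let $K(x,y)=F(x,y)-F(x,o)F(o,y)$. It is symmetric and vanishes if $x=o$ or $y=o$. We claim that
\begin{equation}\label{eq:block}
\|K|_{L_i\times L_j}\|_S\le(C+3)\,\sigma_i\qquad(1\le i\le j\le N+1).
\end{equation}
By \eqref{eq:split}, for $x\in L_i$ and $y\in L_j$,
\[
K(x,y)=\sum_{k=0}^Nc_k\,\kappa_k(x,y)+\bigl(1-F(x,o)\bigr)F(o,y),\qquad\kappa_k(x,y)=\psi_k(x,y)-\psi_k(o,y).
\]
The last term has norm at most $\frac32\sigma_i$ by (S2), \eqref{eq:gap} and $|F|\le1$. We estimate $c_k\kappa_k$ on $L_i\times L_j$ according to the position of $k$.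
\begin{itemize}
\item $k<i$. Then $k<j$, so $\psi_k(o,y)=0$ by \eqref{eq:levels} and $\|\kappa_k\|_S\le C$. These terms contribute at most $C\sum_{k<i}c_k=C\sigma_i$. They are the terms that create the gap, and they cost a multiple of it.
\item $k=i\le N$. By (S2) the kernel $\psi_i(o,y)$ has norm at most $C$, so $\|c_i\kappa_i\|_S\le2Cc_i=\frac12\sigma_i$.
\item $k>j$. Then $(x,o)$ and $(o,y)$ lie in $S_j\subset S_{k-1}$, so $(x,y)\in S_{k-1}\circ S_{k-1}$. By \eqref{eq:psione}, $\psi_k(x,y)=1=\psi_k(o,y)$, and $\kappa_k=0$.
\item $i<k<j$. Then $\psi_k(o,y)=0$ by \eqref{eq:levels}. If $\psi_k(x,y)\ne0$, then $(o,x)\in S_i\subset S_{k-1}$ gives $(o,y)\in S_{k-1}\circ\operatorname{supp}\psi_k\subset S_k\subset S_{j-1}$, which contradicts $y\in L_j$. So $\kappa_k=0$.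
\item $i<k=j\le N$. Here the weight $c_j$ may be far larger than $\sigma_i$, and $\kappa_j$ need not vanish; this is where (S4) is needed. We have $(x,o)\in S_i\subset S_{j-1}$, so $|\kappa_j|\le\varepsilon r_{j-1}^{-1/2}$ by \eqref{eq:psislow}. The rows lie in $L_i\subset S_{j-1}[o]$, so there are at most $r_{j-1}$ of them. By (S4), $\|c_j\kappa_j\|_S\le c_j\varepsilon\le\varepsilon\le\sigma_i$.
\end{itemize}
These cases exhaust all $k$, and the total is at most $(\frac32+C+\frac12+1)\sigma_i$. This proves \eqref{eq:block}.

\emph{Step 4: adding the blocks.} By symmetry of $K$ and (S1), $\|K|_{L_i\times L_j}\|_S\le(C+3)\min(\sigma_i,\sigma_j)$ for all $i,j\ge1$. On $X\setminus\{o\}$ define $\widetilde K(x,y)=K(x,y)/\sqrt{\sigma_i\sigma_j}$ for $x\in L_i$, $y\in L_j$. Since $\min(\sigma_i,\sigma_j)/\sqrt{\sigma_i\sigma_j}=(1+\theta)^{-|i-j|/2}$, the blocks of $\widetilde K$ have norm at most $(C+3)q^{|i-j|}$. For each integer $h$ with $|h|\le N$, the part of $\widetilde K$ supported on the blocks with $j-i=h$ has norm at most $(C+3)q^{|h|}$ by (S3) with $\tau(i)=i+h$.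 Summing over $h$,
\[
\|\widetilde K\|_S\le(C+3)\sum_{h\in\mathbb Z}q^{|h|}=(C+3)\frac{1+q}{1-q}=\frac D4 .
\]
Let $\widetilde K(x,y)=\langle\tilde a_x,\tilde b_y\rangle$ be balanced. Put $a_x=\sqrt{\sigma_i}\,\tilde a_x$ and $b_x=\sqrt{\sigma_i}\,\tilde b_x$ for $x\in L_i$, $i\ge1$, and $a_o=b_o=0$. Then $K(x,y)=\langle a_x,b_y\rangle$ on $X\times X$, and \eqref{eq:gapsq} gives $\|a_x\|^2,\|b_x\|^2\le\frac D4\sigma_i\le D(1-F(x,o)^2)$. This is (F3).
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]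
By Lemma~\ref{lem:Lambda}(i), $\Lambda(\Gamma_v)\le\Lambda(\Gamma)$ for every $v$. This gives $\Lambda_0\le\Lambda(\Gamma)$ and the necessity of the condition. Assume $\Lambda_0<\infty$. If $T$ has no edge, it is a single vertex $v$, $\Gamma=\Gamma_v$, and $\Lambda(\Gamma)=\Lambda_0$. Otherwise fix an edge $o$.

\emph{Reduction to finitely many orbits.} Proposition~\ref{prop:key} requires finitely many orbits of $\Gamma_v$ on $X_v$, so we first pass to a subgroup and a subtree. Let $E\subset\Gamma$ be finite, $\Gamma'=\langle E\rangle$, let $Y$ be the smallest subtree containing $o$ and the edges $\gamma o$, $\gamma\in E$, and let $T'=\bigcup_{g\in\Gamma'}gY$. The tree $Y$ is finite. For $\gamma\in E$ the edge $\gamma o$ lies in $Y\cap\gamma Y$, hence $o$ lies in $Y\cap\gamma^{-1}Y$, and $gY$ meets $g\gamma^{\pm1}Y$ for all $g\in\Gamma'$. Writing $g$ as a word in $E\cup E^{-1}$ connects $gY$ to $Y$ inside $T'$. So $T'$ is a $\Gamma'$-invariant subtree with finitely many $\Gamma'$-orbits of edges and finite edge stabilizers, and $\Lambda(\Gamma'_v)\le\Lambda(\Gamma_v)\le\Lambda_0$.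 If the upper bound holds for $\Gamma'$ acting on $T'$, then $\Lambda(\Gamma')\le72\Lambda_0(\Lambda_0+3)$, and Lemma~\ref{lem:Lambda}(ii) gives the bound for $\Gamma$. We may thus assume that $\Gamma$ has finitely many orbits of edges.

\emph{The actions at the vertices.} The group $\Gamma_v$ acts on $X_v$ with finite stabilizers. Let $x$ be an edge, $u$ one of its endpoints, and $\gamma,\gamma'\in\Gamma$ with $\gamma u=\gamma'u=v$. Then $\gamma'\gamma^{-1}\in\Gamma_v$ sends $\gamma x$ to $\gamma'x$. Every edge of $X_v$ in the orbit $\Gamma x$ has the form $\gamma x$ with $\gamma$ sending one of the two endpoints of $x$ to $v$. So $X_v\cap\Gamma x$ consists of at most two $\Gamma_v$-orbits, and $X_v$ has finitely many $\Gamma_v$-orbits.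

\emph{The local system.} Fix $C>\Lambda_0$, a finite set $E\subset\Gamma$, and $\eta,\eta'>0$. Let $\ell=\max_{\gamma\in E}d(o,\gamma o)$ and choose $N$ so that $\varepsilon=(1+\theta)^{-N}$ satisfies $\ell\varepsilon\le\eta$. Let $V_0\subset V$ be a set of representatives of the $\Gamma$-orbits of vertices. The geodesics from $o$ to the edges $\gamma o$, $\gamma\in E$, contain finitely many steps $x',v',x''$. For each step choose $g\in\Gamma$ with $g^{-1}v'\in V_0$. For $v\in V_0$ let $P_v\subset X_v\times X_v$ be the union of the $\Gamma_v$-orbits of the pairs $(g^{-1}x',g^{-1}x'')$ with $g^{-1}v'=v$; it is controlled. Since $\Lambda(\Gamma_v)<C$, Proposition~\ref{prop:key} gives a good kernel $F_v$ on $X_v$ for the data $C$, $P_v$, $N$. Extend to all vertices by $F_{gv}(gx,gy)=F_v(x,y)$ for $v\in V_0$, $g\in\Gamma$. If $gv=g'v$, then $g^{-1}g'\in\Gamma_v$, and $F_v$ is $\Gamma_v$-invariant, so this is well defined. Properties (F1) and (F3), and the finiteness of the support of each row, are transported to every vertex. The product kernel $\Phi=\Phi_F$ is $\Gamma$-invariant.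

\emph{The multiplier.} By (F1), and by (F3) with base point $o_v$ at the vertex $v$, Proposition~\ref{prop:glue} applies with $D=D(C)$ and $\rho=1-\varepsilon/2$. Choose $m\ge\ell$ such that $\Phi^{(m)}=\Phi1_{\{d\le m\}}$ satisfies $\|\Phi^{(m)}\|_S\le D(C)+\eta'$, and put $\varphi(\gamma)=\Phi^{(m)}(o,\gamma o)$.

The function $\varphi$ is finitely supported. Indeed, if $\Phi^{(m)}(o,y)\ne0$, the geodesic $o=x_0,v_1,\dots,x_n=y$ has $n\le m$ and $F_{v_i}(x_{i-1},x_i)\ne0$. Given $x_{i-1}$, there are at most two choices for $v_i$ and then finitely many for $x_i$. So there are finitely many such $y$, and for each of them $\{\gamma:\gamma o=y\}$ is empty or a coset of the finite stabilizer of $o$.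

By invariance, $\varphi(s^{-1}t)=\Phi^{(m)}(so,to)$. Composing a representation of $\Phi^{(m)}$ with $s\mapsto so$ and applying Theorem~\ref{thm:BF}, we get $\|\varphi\|_{M_0A}\le D(C)+\eta'$. For $\gamma\in E$, property (F2) and the choice of the $P_v$ show that each factor of $\Phi(o,\gamma o)$ equals $1-\varepsilon$, so $\varphi(\gamma)=(1-\varepsilon)^{d(o,\gamma o)}$ and $|\varphi(\gamma)-1|\le\ell\varepsilon\le\eta$.

Thus $D(C)+\eta'$ is admissible for every $\eta'>0$. Lemma~\ref{lem:Lambda} and \eqref{eq:D} give $\Lambda(\Gamma)\le D(C)\le72C(C+3)$ for every $C>\Lambda_0$. Let $C\downarrow\Lambda_0$.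
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} to the tree of Example~\ref{ex:freetree}. Edge stabilizers are trivial, and vertex stabilizers are isomorphic to $G$ or $H$, so $\sup_v\Lambda(\Gamma_v)=\max(\Lambda(G),\Lambda(H))$.
\end{proof}

In this case the proof produces the functions announced in Section~\ref{sec:idea}: with $X=G_\iota$, $o=e$ and $f(s)=F(e,s)$, property (F3) is the defect inequality \eqref{eq:defect}, and $\varphi=\Phi_f1_{\{|x|\le m\}}$.

\begin{proof}[Proof of Corollary~\ref{cor:graphs}]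
The fundamental group of a graph of groups acts on its Bass--Serre tree, the vertex stabilizers being the conjugates of the vertex groups and the edge stabilizers the conjugates of the edge groups \cite[Ch.~I]{Serre}. Theorem~\ref{thm:B} gives (2). Amalgams and HNN extensions are the graphs of groups with a single edge; they have at most two vertex groups, so the boundedness condition reduces to weak amenability of these groups. For (1), use the star-shaped tree of groups with trivial central vertex group, trivial edge groups and outer vertex groups $G_\iota$; its fundamental group is $*_\iota G_\iota$, and the trivial group has $\Lambda=1$.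
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
The uniform bound on $\Lambda(\Gamma_v)$ allows one $C$, and hence one $D$ and one $\varepsilon$, to serve at all vertices; it is necessary by Lemma~\ref{lem:Lambda}(i). The tree structure is used in Proposition~\ref{prop:factor}, where two geodesics from $o$ separate once and never meet again. Discreteness makes $1_\Delta$ available as $\psi_0$, which creates the first gap $\varepsilon$. Finiteness of edge stabilizers is used three times: to average in Lemma~\ref{lem:one}, to bound the number of rows $r_{k-1}$ for (S4), and to make $\varphi$ finitely supported.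
\end{remark}

\begin{remark}[Amenable edge stabilizers]\label{rem:amenable}
Finite edge stabilizers cannot be relaxed to amenable ones. The group $\mathbb Z^2\rtimes SL_2(\mathbb Z)$ is an amalgam of the amenable groups $\mathbb Z^2\rtimes\mathbb Z/4$ and $\mathbb Z^2\rtimes\mathbb Z/6$ over $\mathbb Z^2\rtimes\mathbb Z/2$. It therefore acts on a tree with amenable edge stabilizers and with $\Lambda_0=1$ by Example~\ref{ex:amenable}, but it is not weakly amenable \cite{Haagerup}; see also \cite{Ozawa}.
\end{remark}

\begin{remark}[The constant]\label{rem:constant}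
The bound $72\Lambda_0(\Lambda_0+3)$ is not claimed to be optimal. The factor $\Lambda_0+3$ comes from the block estimate \eqref{eq:block}, and the factor $\Lambda_0$ from the sum $\sum_hq^{|h|}$, which is of order $1/\theta$. For free products with $\Lambda_0=1$ the bound is weaker than the value $\Lambda=1$ from \cite{RX} quoted in the introduction.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BF} Bo\.zejko and Fendler, Boll. Un. Mat. Ital. A \textbf{3} (1984).

\bibitem{Haagerup} Haagerup, J. Lie Theory \textbf{26} (2016).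

\bibitem{Jolissaint} Jolissaint, Colloq. Math. \textbf{63} (1992).

\bibitem{Ozawa} Ozawa, Kyoto J. Math. \textbf{52} (2012).

\bibitem{RX} Ricard and Xu, J. reine angew. Math. \textbf{599} (2006).

\bibitem{Serre} Serre, \emph{Trees}.

\bibitem{Suzuki} Yuhei Suzuki, \emph{The approximation property and exactness of locally compact groups}, arXiv:1901.07430 (2019).

\end{thebibliography}
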